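# Schubert problems with exactly one solution are solved by $+$ and $\cap$

## 1. Syntheticity is the same as Schubert number one

Throughout, $G=GL_n(\mathbb C)$, and $A,B,C$ denote complete flags in $\mathbb C^n$. A Schubert problem $P$ asks for the flags $F$ in prescribed position to $A$, $B$ and $C$; its Schubert number $c_P$ is the number of solutions for generic $A,B,C$. Here is what we prove.

**Theorem 1.** If $c_P=1$, then $P$ is partially synthetic (and, the solution being generically unique, fully synthetic).

**Theorem 2.** If $P$ is partially synthetic, then $c_P=1$. Hence, if $c_P\ge 1$: partial syntheticity $\iff$ full syntheticity $\iff c_P=1$. (If $c_P=0$, partial syntheticity fails and full syntheticity holds vacuously.)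

The question whether $c=1$ implies syntheticity comes from Allen Knutson, "Descent-cycling in Schubert calculus", arXiv:math/0009112 (2000). In plain words: if there is exactly one flag $F$ in the required position, can we construct it by spanning and intersecting the given subspaces, by a recipe that does not depend on the flags? Theorem 1 says yes, always. Two companion results, Theorem 3 (which subspaces can be constructed) and Theorem 4 (partial flags, any number of reference flags), are stated in Sections 6 and 8. Now the precise definitions.

A flag is $F=(0\subset F_1\subset\dots\subset F_{n-1}\subset\mathbb C^n)$ with $\dim F_i=i$; we put $F_0=0$ and $F_n=\mathbb C^n$. The upper triangular Borel subgroup is $B$, the lower triangular one is $B_-$, and $hB\in G/B=Fl(n)$ is the flag whose $i$-th member is spanned by the first $i$ columns of $h$. (The letter $B$ is used twice: in $G/B$ it is the group, while $B_i$ is always a member of the second reference flag.) Let $E_0$ be the flag fixed by $B_-$, so its $i$-th member is $\langle e_{n+1-i},\dots,e_n\rangle$. For $w\in S_n$ let $\ell(w)$ be its number of inversions, $w_0$ the longest element, and $X_w=\overline{B_-wB/B}$,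 of codimension $\ell(w)$.

**Definition (closeness).** Let $E=gE_0$ be a flag. A flag $F$ is $w$-close to $E$ if $F\in gX_w$. Since $X_w$ is $B_-$-stable, this depends only on $E$. By definition it is $G$-equivariant: $F$ is $w$-close to $E$ iff $gF$ is $w$-close to $gE$.

Being $id$-close is no condition, and being $w_0$-close to $E$ means $F=E$. To see the other cases we use a standard description.

**Fact 1.** $gB\in X_w$ iff every northwest $p\times q$ submatrix of $g$ has rank at most that of the permutation matrix of $w$ (Fulton, *Flags, Schubert polynomials, degeneracy loci, and determinantal formulas*, Duke Math. J. 65 (1992)).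

The matrix of $w$ has its $1$ in column $i$ in row $w(i)$, so its northwest rank is $r_w(p,q)=\#\{i\le q: w(i)\le p\}$. The rank of the first $p$ rows on the span $F_q$ of the first $q$ columns is $q-\dim(F_q\cap\langle e_{p+1},\dots,e_n\rangle)$. So Fact 1 says: $F$ is $w$-close to $E$ iff
$$\dim(F_q\cap E_{n-p})\ \ge\ q-r_w(p,q)\qquad\text{for all } p,q. \tag{1}$$

For $n=3$, with one-line notation, (1) reads as follows: $213$-close means $F_1\subset E_2$; $132$-close means $E_1\subset F_2$; $231$-close means $F_2=E_2$; $312$-close means $F_1=E_1$; $321$-close means $F=E$.

**Definition (Schubert problem).** A Schubert problem is a triple $P=(\pi,\rho,\sigma)$ of permutations with $\ell(\pi)+\ell(\rho)+\ell(\sigma)=\binom n2=\dim Fl(n)$. A flag $F$ satisfies $P$ for $A,B,C$ if it is $\pi$-close to $A$, $\rho$-close to $B$ and $\sigma$-close to $C$. With $S_w=[X_w]\in H^{2\ell(w)}(Fl(n))$ we put $c_P=\int_{Fl(n)}S_\pi S_\rho S_\sigma$.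

**Fact 2 (Kleiman transversality).** For $(A,B,C)$ in a dense open subset of $Fl(n)^3$, exactly $c_P$ flags satisfy $P$.

**Definition (lattice word).** A lattice word is a formal expression built from the symbols $0$, $\mathbb C^n$, $A_j,B_j,C_j$ ($1\le j\le n-1$) with the binary operations $+$ and $\cap$. At a triple $(A,B,C)$ a word $\omega$ evaluates to a subspace $\omega(A,B,C)$. For example, $(C_1+B_1)\cap A_2$ is a word for $n=3$.

Clearly $\omega(gA,gB,gC)=g\,\omega(A,B,C)$ for $g\in G$. We shall use this equivariance constantly.

**Definition (syntheticity).** $P$ is partially synthetic if there are words $\omega_1,\dots,\omega_{n-1}$, depending only on $P$, such that for all $(A,B,C)$ in a dense Zariski-open subset of $Fl(n)^3$ the subspaces $F_i=\omega_i(A,B,C)$ form a flag satisfying $P$. It is fully synthetic if there is a finite collection of tuples of words, depending only on $P$, such that for all $(A,B,C)$ in a dense Zariski-open subset every flag satisfying $P$ is the evaluation of one of these tuples.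

Partial syntheticity asks for words that produce some solution; full syntheticity asks for words that capture all of them.

## 2. All problems with $n\le 3$, by hand

For $n=1$ there is nothing to construct. For $n=2$ the lengths add up to $1$, so exactly one of $\pi,\rho,\sigma$ is $w_0$, and the solution is $F_1=A_1$, $B_1$ or $C_1$ accordingly. So Theorem 1 holds for $n\le2$.

For $n=3$ the lengths add up to $3$. Up to permuting the three flags, the problems are these (a blank word means that generically there is no solution):

| conditions | meaning | solution |
|---|---|---|
| $(321,id,id)$ | $F=A$ | $F=A$ |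
| $(231,213,id)$ | $F_2=A_2$, $F_1\subset B_2$ | $F_1=A_2\cap B_2$, $F_2=A_2$ |
| $(231,132,id)$ | $F_2=A_2$, $B_1\subset F_2$ | |
| $(312,132,id)$ | $F_1=A_1$, $B_1\subset F_2$ | $F_1=A_1$, $F_2=A_1+B_1$ |
| $(312,213,id)$ | $F_1=A_1$, $F_1\subset B_2$ | |
| $(213,213,132)$ | $F_1\subset A_2\cap B_2$, $C_1\subset F_2$ | $F_1=A_2\cap B_2$, $F_2=(A_2\cap B_2)+C_1$ |
| $(213,132,132)$ | $F_1\subset A_2$, $B_1+C_1\subset F_2$ | $F_1=A_2\cap(B_1+C_1)$, $F_2=B_1+C_1$ |
| $(213,213,213)$ | $F_1\subset A_2\cap B_2\cap C_2=0$ | |
| $(132,132,132)$ | $A_1+B_1+C_1\subset F_2$ | |

In each case the word can be read off from the inequalities, because each inequality pins down a member of $F$ or gives a bound on one. For large $n$ the inequalities (1) form a coupled system, and uniqueness of the solution does not tell us in which order to read them. We need an argument that does not look at the shape of $P$.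

## 3. From one solution to rational formulas, and why that is not yet a word

A natural first approach is this. If $c_P=1$, the solution $F$ is the only one, so every symmetry that fixes $A,B,C$ fixes $F$. Field automorphisms of $\mathbb C$ are such symmetries if they fix the coordinates of $A,B,C$. Hence the members of $F$ are given by rational functions, with rational coefficients, of the coordinates of $A,B,C$. Moreover the solution map is $G$-equivariant. One hopes that a $G$-equivariant rational map is automatically a word.

That hope fails, and already for $n=2$. Generic lines in $\mathbb C^2$ can be written $A_1=\langle a\rangle$, $B_1=\langle b\rangle$, $C_1=\langle a+b\rangle$, where $(a,b)$ is unique up to a common scalar. So $H=\langle a-b\rangle$, the harmonic conjugate of $C_1$ with respect to $A_1,B_1$, is an equivariant rational function of $(A,B,C)$ with coefficients in $\mathbb Q$. But $\{0,\mathbb C^2,A_1,B_1,C_1\}$ is closed under $+$ and $\cap$ for distinct $A_1,B_1,C_1$, so up to generic equality there are only five words, and $H$ is none of them. Rational formulas add, multiply and divide scalars; a word only spans and intersects subspaces.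 This is the gap.

There is a second difficulty. If we work over the field generated by all coordinates of $A,B,C$ in $\mathbb C^n$, there are far too many rational subspaces. For instance, $\langle e_1\rangle$ is rational, but for $n\ge2$ no word $\omega$ has $\omega(A,B,C)=\langle e_1\rangle$ for all triples in a dense open set $V$: given $g\in G$, pick $T\in V\cap g^{-1}V$; then $\langle e_1\rangle=\omega(gT)=g\,\omega(T)=g\langle e_1\rangle$, and this fails for some $g$.

Both difficulties have a remedy when $n\ge3$. For the second, we use $G$ to move a generic triple into a normal form in which only the $\binom{n-1}2$ moduli of the triple remain as coordinates. For the first, note that for $n\ge3$ a line in projective space has points off it, and von Staudt's constructions perform addition, multiplication and division on it by joining and intersecting. In the normal form, every subspace that is rational over the field of moduli will turn out to be the value of a word. Sections 4 to 6 carry this out, and Section 7 proves Theorem 1.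

## 4. Rational subspaces, field automorphisms and a transfer principle

Write $E_I=\operatorname{span}(e_i:i\in I)$, $E_\emptyset=0$, and $\langle v\rangle=\mathbb Cv$.

**Definition ($K$-rational).** Let $K\subset\mathbb C$ be a subfield. A subspace of $\mathbb C^n$ is $K$-rational if it is spanned by vectors of $K^n$. For example, $\langle(1,\sqrt2)\rangle$ is $\mathbb Q(\sqrt2)$-rational but not $\mathbb Q$-rational.

Sums of $K$-rational subspaces are $K$-rational. By Gaussian elimination over $K$, a subspace is $K$-rational iff it is the solution space of linear equations with coefficients in $K$; so intersections of $K$-rational subspaces are $K$-rational. The rank of a matrix over $K$ is the same over $\mathbb C$. Hence $V\mapsto\operatorname{span}_{\mathbb C}V$ and $U\mapsto U\cap K^n$ are mutually inverse, inclusion-preserving bijections between subspaces $V$ of $K^n$ and $K$-rational subspaces $U$ of $\mathbb C^n$. So the $K$-rational subspaces form a lattice under $+,\cap$ that is isomorphic to the lattice of subspaces of $K^n$.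

**Fact 3.** For a subfield $K\subset\mathbb C$, the fixed field of $\mathrm{Aut}(\mathbb C/K)$ is $K$.

Indeed, let $a\in\mathbb C\setminus K$. If $a$ is algebraic over $K$, it has a conjugate $a'\neq a$ (characteristic $0$), and there is a $K$-isomorphism $K(a)\to K(a')$ with $a\mapsto a'$. Take a transcendence basis $T$ of $\mathbb C$ over $K$; extend by the identity on $T$ to $K(a)(T)\to K(a')(T)$, and then to the algebraic closures, which are both $\mathbb C$. If $a$ is transcendental over $K$, start from the automorphism $a\mapsto a+1$ of $K(a)$ over $K$ and do the same with a transcendence basis of $\mathbb C$ over $K(a)$. In both cases we obtain an element of $\mathrm{Aut}(\mathbb C/K)$ that moves $a$.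

**Fact 4 (quantifier elimination; Tarski, Chevalley).** A first-order formula $\varphi(y_1,\dots,y_N)$ in the language of rings is equivalent over $\mathbb C$ to a Boolean combination of conditions $f(y)=0$ with $f\in\mathbb Z[y]$.

Let $h$ be the product of the nonzero $f$ that occur. On $\{h\ne0\}$ each of these $f$ is nonzero, and the zero polynomial always vanishes. So we get:

> $(*)$ There is $0\neq h\in\mathbb Z[y]$ such that the truth value of $\varphi$ is constant on the dense open set $\{h\ne0\}$. This set contains every point whose coordinates are algebraically independent over $\mathbb Q$.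

Thus a formula that holds at one point with algebraically independent coordinates holds on a dense open set containing all such points. If it holds on some nonempty open set, that set meets $\{h\ne0\}$, and again it holds at all such points. It matters that formulas have no parameters other than integers.

Which statements are first-order? Code subspaces by spanning tuples of vectors, and flags by invertible matrices. Statements about dimensions, inclusions and flags become first-order. For a fixed word $\omega$, "$v\in\omega(A,B,C)$" is first-order by induction on $\omega$, because $v\in U+W\iff\exists u\in U,\,w\in W:\ v=u+w$, and $v\in U\cap W\iff v\in U$ and $v\in W$. By (1), "$F$ satisfies $P$ for $A,B,C$" is first-order, and so is "exactly one flag satisfies $P$ for $A,B,C$".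

Finally, a set of tuples of flags defined by such a formula is constructible: its preimage in a power of $GL_n$ is constructible by Fact 4, and the set is the image of this preimage, so Chevalley's theorem applies. A dense constructible subset of an irreducible variety contains a dense open subset.

## 5. Von Staudt's arithmetic with $+$ and $\cap$

**Lemma 1.** Let $n\ge3$, and let $L$ be a set of subspaces of $\mathbb C^n$ that is closed under $+$ and $\cap$ and contains $0$, $\mathbb C^n$, $\langle e_1\rangle,\dots,\langle e_n\rangle$ and $\langle u\rangle$, where $u=e_1+\dots+e_n$. For $i\ne j$ put $p_{ij}(t)=\langle e_i+te_j\rangle$. Then $R=\{t\in\mathbb C:p_{ij}(t)\in L\}$ is independent of $(i,j)$, is a subfield of $\mathbb C$, and $L$ contains every $R$-rational subspace.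

*Proof.* All $E_I$ lie in $L$, as sums of the lines $\langle e_i\rangle$.

**Step (a): projecting to coordinate subspaces, and the scalars $0,1,-1$.** Let $\langle v\rangle\in L$, $v=\sum v_ie_i$. Then
$$(\langle v\rangle+E_{I^c})\cap E_I=\Big\langle\sum_{i\in I}v_ie_i\Big\rangle\in L. \tag{2}$$
Applied to $u$, this gives $\langle e_i+e_j\rangle\in L$. For distinct $i,j,k$, a vector $a(e_i+e_k)+b(e_j+e_k)$ has zero $e_k$-coordinate iff $b=-a$, so
$$(\langle e_i+e_k\rangle+\langle e_j+e_k\rangle)\cap E_{\{i,j\}}=\langle e_i-e_j\rangle\in L .$$
This is the point where $n\ge3$ first enters.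

**Step (b): $R$ does not depend on $(i,j)$.** Let $p_{ij}(t)\in L$ and $k\ne i,j$. Then
$$(p_{ij}(t)+\langle e_j-e_k\rangle)\cap E_{\{i,k\}}=p_{ik}(t),\qquad (p_{ij}(t)+\langle e_i-e_k\rangle)\cap E_{\{j,k\}}=p_{kj}(t).$$
For the first: $a(e_i+te_j)+b(e_j-e_k)$ has zero $e_j$-coordinate iff $b=-at$, and then it equals $a(e_i+te_k)$. For the second: $a(e_i+te_j)+b(e_i-e_k)$ has zero $e_i$-coordinate iff $b=-a$, and then it equals $a(te_j+e_k)$. So either index of the pair may be changed to a third value. In particular $(i,j)\to(i,k)\to(j,k)\to(j,i)$ realizes the swap. From $(i,j)$ we reach any pair $(k,l)$: if $k\ne j$, change $i$ to $k$ (if necessary) and then $j$ to $l$ (if necessary); if $k=j$, swap to $(j,i)=(k,i)$ and then change $i$ to $l$ (if necessary). So $R$ is independent of $(i,j)$. By (a), $0,1,-1\in R$, since $p_{ij}(0)=\langle e_i\rangle$.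

**Step (c): products and inverses.** Suppose $s\in R$ and $-t\in R$. A vector $a(e_1+se_2)+b(e_2-te_3)$ has zero $e_2$-coordinate iff $b=-as$, and then it equals $a(e_1+ste_3)$. So
$$(p_{12}(s)+p_{23}(-t))\cap E_{\{1,3\}}=p_{13}(st),$$
and $st\in R$. Taking $t=-1$ (allowed since $1\in R$) gives $-s\in R$. So $R$ is closed under negation, and hence under products. If $0\ne t\in R$, then $p_{12}(t)=p_{21}(t^{-1})$, so $t^{-1}\in R$.

**Step (d): sums.** Let $s,t\in R$. Then
$$\ell:=(p_{12}(s)+\langle e_3\rangle)\cap(p_{13}(t)+\langle e_2\rangle)=\langle e_1+se_2+te_3\rangle\in L,$$
because a vector in both spaces lies in $E_{\{1,2,3\}}$, has second coordinate $s$ times the first, and third coordinate $t$ times the first. A vector $a(e_1+se_2+te_3)+b(e_2-e_3)$ has zero $e_3$-coordinate iff $b=at$, and then equals $a(e_1+(s+t)e_2)$. So $(\ell+\langle e_2-e_3\rangle)\cap E_{\{1,2\}}=p_{12}(s+t)$, and $s+t\in R$. Hence $R$ is a field.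

**Step (e): all $R$-rational subspaces.** Let $0\ne v\in R^n$ have support $I$. If $|I|=1$, then $\langle v\rangle=\langle e_i\rangle\in L$. Otherwise pick $i\in I$ and scale so that $v_i=1$; the other coordinates stay in $R$. For $j\in I\setminus\{i\}$,
$$p_{ij}(v_j)+E_{I\setminus\{i,j\}}=\{y\in E_I: y_j=v_jy_i\},$$
and the intersection of these spaces over all $j$ is $\langle v\rangle$. So $\langle v\rangle\in L$. An $R$-rational subspace is $0$ or a finite sum of such lines. $\square$

In the case $n=3$, $A_1=\langle e_1\rangle$, $A_2=E_{\{1,2\}}$, $B_1=\langle e_3\rangle$, $B_2=E_{\{2,3\}}$, $C_1=\langle u\rangle$, Step (a) gives explicit words: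
$$\langle e_1+e_3\rangle=(C_1+(A_2\cap B_2))\cap(A_1+B_1),\qquad \langle e_2+e_3\rangle=(C_1+A_1)\cap B_2,$$
and $\langle e_1-e_2\rangle=(\langle e_1+e_3\rangle+\langle e_2+e_3\rangle)\cap A_2$. Inside $A_2$ this is the harmonic conjugate of $\langle e_1+e_2\rangle=(C_1+B_1)\cap A_2$ with respect to $\langle e_1\rangle,\langle e_2\rangle$: the construction that was impossible for $n=2$ succeeds once there is a third direction.

## 6. Normal form of a generic triple, and the classification of words

Put
$$A^0_i=\langle e_1,\dots,e_i\rangle,\qquad B^0_i=\langle e_{n+1-i},\dots,e_n\rangle .$$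
Let $N=\binom{n-1}2$. For $x=(x_{kj})_{2\le k<j\le n}\in\mathbb C^N$ let $C^x_k=\operatorname{span}(c_1,\dots,c_k)$ with
$$c_1=u=e_1+\dots+e_n,\qquad c_k=e_k+\sum_{j>k}x_{kj}e_j\quad(2\le k\le n-1),$$
and $\tau(x)=(A^0,B^0,C^x)$. Note that $N=3\binom n2-(n^2-1)$, which is what remains of $\dim Fl(n)^3$ after subtracting $\dim PGL_n$. For $n=3$ there is one parameter $x=x_{23}$, and $C^x_2=\langle e_1+e_2+e_3,\ e_2+xe_3\rangle$.

Let $\Omega\subset Fl(n)^3$ be the set of triples such that $A_i\cap B_{n-i}=0$ and $C_i\cap B_{n-i}=0$ for $1\le i\le n-1$, and $C_1\not\subset\bigoplus_{i\neq j}(A_i\cap B_{n+1-i})$ for each $j$.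

**Lemma 2.** $\Omega$ is open and dense, and $\mu:G\times\mathbb C^N\to Fl(n)^3$, $(g,x)\mapsto g\,\tau(x)$, has image $\Omega$.

*Proof.*

**Step 1: $\Omega$ is open, dense and contains the image.** The first two families of conditions are open. Where $A_i\cap B_{n-i}=0$ for all $i$, the spaces $A_i\cap B_{n+1-i}$ are lines forming a direct sum (see Step 2) and varying algebraically, so the last condition is open there. Since $c_k$ begins with $e_k$, triangularity gives $C^x_k\cap E_{\{k+1,\dots,n\}}=0$; the lines $A^0_i\cap B^0_{n+1-i}$ are $\langle e_i\rangle$, and $u$ has all coordinates nonzero. So $\tau(x)\in\Omega$. Thus $\Omega$ is nonempty and open in an irreducible variety, hence dense. It is $G$-stable, so it contains the image of $\mu$.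

**Step 2: a basis from $A$, $B$ and $C_1$.** Let $(A,B,C)\in\Omega$. The space $A_i\cap B_{n+1-i}$ has dimension at least $i+(n+1-i)-n=1$, and it meets $A_{i-1}$ in $A_{i-1}\cap B_{n-(i-1)}=0$. So it is a line $\langle b_i\rangle$ with $b_i\in A_i\setminus A_{i-1}$. Hence $(b_i)$ is a basis and $A_i=\langle b_1,\dots,b_i\rangle$. For $j\ge i$ we have $b_j\in B_{n+1-j}\subset B_{n+1-i}$, so $B_{n+1-i}=\langle b_i,\dots,b_n\rangle$ by dimension. The last condition says that a generator of $C_1$ has all coordinates nonzero in this basis. Rescale the $b_i$ so that $C_1=\langle\sum b_i\rangle$. Let $g(e_i)=b_i$ and $C'=g^{-1}C$. Then $g^{-1}A=A^0$, $g^{-1}B=B^0$, $C'_1=\langle u\rangle$ and $C'_k\cap E_{\{k+1,\dots,n\}}=0$ for all $k$.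

**Step 3: echelon vectors of $C'$.** For $2\le k\le n-1$, the space $C'_k\cap E_{\{k,\dots,n\}}$ has dimension at least $1$ and meets $E_{\{k+1,\dots,n\}}$ in $0$. So it is spanned by a vector $c_k=e_k+\sum_{j>k}x_{kj}e_j$. Moreover $c_k\notin C'_{k-1}$, because $C'_{k-1}\cap E_{\{k,\dots,n\}}=0$. So $C'_k=C'_{k-1}+\langle c_k\rangle$, and by induction $C'_k=\operatorname{span}(u,c_2,\dots,c_k)$. Hence $C'=C^x$ and $(A,B,C)=g\,\tau(x)$. $\square$

**Lemma 3.** Let $n\ge3$, let the coordinates of $x\in\mathbb C^N$ be algebraically independent over $\mathbb Q$, and let $K=\mathbb Q(x_{kj})\subset\mathbb C$. Then the set $L$ of all evaluations of lattice words at $\tau(x)$ is exactly the set of $K$-rational subspaces.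

*Proof.*

**Step 1: values of words are $K$-rational.** All members of the three flags are $K$-rational, and $K$-rational subspaces are closed under $+$ and $\cap$.

**Step 2: the converse, via Lemma 1.** With $A^0_n=B^0_n=\mathbb C^n$ we have $\langle e_i\rangle=A^0_i\cap B^0_{n+1-i}\in L$ and $\langle u\rangle=C^x_1\in L$. So Lemma 1 applies to $L$. Let $2\le k\le n-1$. If $\sum_{i\le k}a_ic_i$ has vanishing coordinates $1,\dots,k-1$, then successively $a_1=0,\dots,a_{k-1}=0$. So
$$C^x_k\cap E_{\{k,\dots,n\}}=\langle c_k\rangle\in L .$$
For $j>k$, projecting to $E_{\{k,j\}}$ as in (2) gives $p_{kj}(x_{kj})\in L$, i.e. $x_{kj}\in R$. As $R$ is a field, $K\subset R$, and by Lemma 1 all $K$-rational subspaces are in $L$. $\square$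

Next we need to pass between one generic point $x$ and a dense open set of triples.

**Lemma 4.** Let $\varphi$ be a first-order statement about triples of flags (coded as in Section 4, with integer parameters only) that is $G$-invariant.

1. If $\varphi$ holds on a dense open $U\subset Fl(n)^3$, then it holds at $\tau(x)$ for every $x\in\mathbb C^N$ with coordinates algebraically independent over $\mathbb Q$.
2. If $\varphi$ holds at $\tau(x)$ for one such $x$, then it holds on a dense open subset of $Fl(n)^3$.

*Proof.* The members of $\tau(y)$ are spanned by vectors with coordinates in $\mathbb Z[y]$, so "$\varphi$ holds at $\tau(y)$" is a formula in $y$, to which $(*)$ applies.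

For part 1: $U$ meets $\Omega$, so $\mu^{-1}(U)$ is a nonempty open subset of $G\times\mathbb C^N$ by Lemma 2. If $(g,y)\in\mu^{-1}(U)$, then $\varphi$ holds at $g\,\tau(y)$, hence at $\tau(y)$ by invariance. The projection $G\times\mathbb C^N\to\mathbb C^N$ is open, so $\varphi$ holds at $\tau(y)$ for all $y$ in a nonempty open set. By $(*)$ it holds at $\tau(x)$.

For part 2: by $(*)$, $\varphi$ holds at $\tau(y)$ for all $y$ in a dense open $Z_0\subset\mathbb C^N$, hence by invariance on $\mu(G\times Z_0)$. As $\mu$ is continuous with image $\Omega$, the set $\mu(G\times Z_0)$ is dense in $\Omega$, hence in $Fl(n)^3$. It is constructible by Chevalley's theorem, so it contains a dense open subset. $\square$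

**Theorem 3.** Let $n\ge3$ and $K=\mathbb Q(x_{kj}:2\le k<j\le n)$, a rational function field in $\binom{n-1}2$ variables. The lattice of lattice words in $A,B,C$, modulo equality on dense open subsets of $Fl(n)^3$, is isomorphic to the lattice of all subspaces of $K^n$.

*Proof.* Fix $x\in\mathbb C^N$ with coordinates algebraically independent over $\mathbb Q$, and identify $K$ with $\mathbb Q(x_{kj})\subset\mathbb C$. The map $\omega\mapsto\omega(\tau(x))$ takes $+$ to $+$ and $\cap$ to $\cap$, and by Lemma 3 it is onto the lattice of $K$-rational subspaces, which is the lattice of subspaces of $K^n$. It remains to see that $\omega(\tau(x))=\omega'(\tau(x))$ iff $\omega=\omega'$ on a dense open subset of $Fl(n)^3$. The statement "$\omega(A,B,C)=\omega'(A,B,C)$" is first-order and $G$-invariant, so this is Lemma 4. $\blacksquare$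

The hypothesis $n\ge3$ is needed: for $n=2$ there are five words up to generic equality (Section 3), while the lattice of subspaces of $\mathbb Q^2$ is infinite.

## 7. Proof of Theorem 1: Galois descent at a generic point

The cases $n\le2$ were done in Section 2. Let $n\ge3$ and $c_P=1$.

**Step 1: find a generic point with exactly one solution.** By Fact 2 there is a dense open $U\subset Fl(n)^3$ over which exactly one flag satisfies $P$. The statement "exactly one flag satisfies $P$ for $A,B,C$" is first-order, and $G$-invariant since closeness is equivariant. By Lemma 4, part 1, it holds at $\tau(x)$ for every $x$ with coordinates algebraically independent over $\mathbb Q$. Fix such an $x$, put $K=\mathbb Q(x_{kj})$, and let $F$ be the unique flag satisfying $P$ for $\tau(x)$.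

**Step 2: show that every $F_i$ is $K$-rational.** Let $\theta\in\mathrm{Aut}(\mathbb C/K)$ act on $\mathbb C^n$ coordinatewise. This is additive and satisfies $\theta(av)=\theta(a)\theta(v)$, so it maps subspaces to subspaces and preserves dimension, inclusion, $+$ and $\cap$. It fixes $A^0,B^0,C^x$, whose members are $K$-rational. Since closeness is expressed by the inequalities (1), $\theta(F)$ satisfies $P$ for $\tau(x)$. By uniqueness, $\theta(F_i)=F_i$ for all $i$.

The reduced echelon basis of $\theta(F_i)$ is the image under $\theta$ of that of $F_i$. Since a subspace has only one reduced echelon basis, $\theta$ fixes all entries of the reduced echelon basis of $F_i$. This holds for all $\theta\in\mathrm{Aut}(\mathbb C/K)$, so by Fact 3 the entries lie in $K$.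

**Step 3: turn rational subspaces into words.** By Lemma 3 there are lattice words $\omega_1,\dots,\omega_{n-1}$ with $F_i=\omega_i(\tau(x))$.

**Step 4: spread out from the point $x$.** The statement "$(\omega_i(A,B,C))_i$ is a flag satisfying $P$ for $A,B,C$" is first-order, and it is $G$-invariant because words and closeness are equivariant. It is true at $\tau(x)$. By Lemma 4, part 2, it is true on a dense open subset of $Fl(n)^3$. This is partial syntheticity.

**Step 5: full syntheticity.** Intersect this dense open set with $U$. There the solution is unique and is $(\omega_i(A,B,C))_i$, so the single tuple $(\omega_i)$ captures every solution. $\blacksquare$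

## 8. Partial flags and $m$ reference flags

Let $Q\supset B$ be a parabolic subgroup, $G/Q=Fl(d_1<\dots<d_s;\,n)$; the coset $hQ$ is the partial flag $F=(F_1\subset\dots\subset F_s)$ with $F_i$ spanned by the first $d_i$ columns of $h$. A Schubert problem in $G/Q$ with respect to $m\ge1$ full flags $E^{(1)},\dots,E^{(m)}$ is given by $w_1,\dots,w_m\in S_n$. Its conditions are $F\in g_r\overline{B_-w_rQ/Q}$, where $E^{(r)}=g_rE_0$, and we require that the codimensions $\kappa_r$ of $\overline{B_-w_rQ/Q}$ in $G/Q$ satisfy $\sum_r\kappa_r=\dim G/Q$. Let $c$ be the number of solutions for generic $(E^{(1)},\dots,E^{(m)})$, which by Kleiman's theorem is constant on a dense open subset of $Fl(n)^m$. Lattice words are now built from $0$, $\mathbb C^n$ and the members of the $m$ flags, and the problem is partially synthetic if words $\omega_1,\dots,\omega_s$ give a solution on a dense open subset of $Fl(n)^m$. For $Q=B$ and $m=3$ this is the earlier setting, with $\kappa_r=\ell(w_r)$.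

**Theorem 4.** Theorem 1 and the equivalence "partially synthetic $\iff c=1$" hold for Schubert problems in any partial flag manifold $Fl(d_1<\dots<d_s;\,n)$, with respect to any number $m\ge1$ of full reference flags.

The direction "partially synthetic $\Rightarrow c=1$" is proved in Section 9, together with Theorem 2. Here we prove: if $c=1$, then the problem is partially synthetic. As in Step 5 of Section 7, generic uniqueness then makes it fully synthetic as well.

**Step 1: the conditions are first-order and invariant.** The set $\overline{B_-wQ}\subset G$ is irreducible, being the closure of an image of $B_-\times Q$, and it is the preimage of $\overline{B_-wQ/Q}$, because $G\to G/Q$ is open. So the preimage of $\overline{B_-wQ/Q}$ in $G/B$ is closed, irreducible and $B_-$-stable. As there are finitely many $B_-$-orbits in $G/B$, it is the closure of one of them, some $X_{w'}$. Hence $F\in g\overline{B_-wQ/Q}$ iff some full flag refining $F$ is $w'$-close to $gE_0$. By (1) this is first-order, $G$-equivariant, and invariant under $\mathrm{Aut}(\mathbb C)$ acting on $F$ and on the reference flag.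

**Step 2: $m=1$.** All flags $A$ form one $G$-orbit, so for each $A$ there is exactly one solution $F$, and it is fixed by the stabilizer of $A$. For $A=A^0$ this is the upper triangular group. A subspace invariant under it is invariant under the diagonal torus, hence a sum of coordinate lines; being also invariant under $e_j\mapsto e_j+e_i$ for $i<j$, it is some $A^0_d$. So the only invariant subspaces are the members of $A$ (and $0,\mathbb C^n$), and $F_i=A_{d_i}$, which is a word.

**Step 3: $m=2$.** By Step 2 of the proof of Lemma 2 (without the rescaling), the pairs with $A_i\cap B_{n-i}=0$ for all $i$ form the single orbit of $(A^0,B^0)$. This orbit is open and dense, so it meets the dense open set where the solution is unique; by equivariance $(A^0,B^0)$ has exactly one solution $F$. It is fixed by the stabilizer of $(A^0,B^0)$, the diagonal torus, so $F_i$ is a sum of coordinate lines, $F_i=\sum_{j\in I_i}(A^0_j\cap B^0_{n+1-j})$. The word $\sum_{j\in I_i}(A_j\cap B_{n+1-j})$ then works on the whole orbit by equivariance.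

**Step 4: $m\ge3$, $n\le2$.** There is nothing to prove unless $n=2$ and $G/Q=\mathbb P^1$. Then the $\kappa_r\in\{0,1\}$ add up to $1$, so exactly one condition is nontrivial, and it says that $F_1$ is the line of that flag.

**Step 5: $m\ge3$, $n\ge3$, normal form.** Write the flags as $A,B,C,D^{(4)},\dots,D^{(m)}$. Let $\Omega_m\subset Fl(n)^m$ be the set of tuples with $(A,B,C)\in\Omega$ and $D^{(r)}_k\cap B_{n-k}=0$ for $1\le k\le n-1$ and $4\le r\le m$. It is open. Given such a tuple, take $g,x$ with $(A,B,C)=g\,\tau(x)$. For $D=g^{-1}D^{(r)}$ we have $D_k\cap E_{\{k+1,\dots,n\}}=0$ for all $k$. Exactly as in Step 3 of the proof of Lemma 2, now for all $1\le k\le n-1$, the space $D_k\cap E_{\{k,\dots,n\}}$ is spanned by a vector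
$$d_k=e_k+\sum_{j>k}y^{(r)}_{kj}e_j\notin D_{k-1},$$
so $D_k=\operatorname{span}(d_1,\dots,d_k)$. Conversely, any choice of the $y^{(r)}_{kj}$ gives flags with $D_k\cap E_{\{k+1,\dots,n\}}=0$, by triangularity. Let $\tau_m(x,y)$ be the tuple consisting of $\tau(x)$ and the flags given by $y=(y^{(r)}_{kj})$. Then $(g,x,y)\mapsto g\,\tau_m(x,y)$ has image $\Omega_m$, which is open and nonempty, hence dense. The proof of Lemma 4 used only that $\mu$ is a morphism with dense open image $\Omega$, of the form $(g,x)\mapsto g\,\tau(x)$ with $\tau(x)$ having coordinates in $\mathbb Z[x]$. So Lemma 4 holds with $\tau_m$ and $Fl(n)^m$ in place of $\tau$ and $Fl(n)^3$.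

**Step 6: $m\ge3$, $n\ge3$, words.** Take all $x_{kj}$ and $y^{(r)}_{kj}$ algebraically independent over $\mathbb Q$, and let $K\subset\mathbb C$ be the field they generate. Values of words at $\tau_m(x,y)$ are $K$-rational. Conversely, let $R$ be the field of Lemma 1 for the lattice of these values. The proof of Lemma 3 gives $x_{kj}\in R$. A combination of $d_1,\dots,d_k$ whose first $k-1$ coordinates vanish is a multiple of $d_k$, so $D_k\cap E_{\{k,\dots,n\}}=\langle d_k\rangle$ is the value of a word. Projecting it to $E_{\{k,j\}}$ as in (2) gives $y^{(r)}_{kj}\in R$. So $K\subset R$, and every $K$-rational subspace is the value of a word.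

**Step 7: $m\ge3$, $n\ge3$, conclusion.** By Step 1, "there is exactly one solution" is first-order and $G$-invariant; it holds on a dense open set, hence at $\tau_m(x,y)$. Let $F$ be the unique solution there. An automorphism $\theta\in\mathrm{Aut}(\mathbb C/K)$ fixes all reference flags in $\tau_m(x,y)$, so by Step 1 $\theta(F)$ is again a solution, and $\theta(F_i)=F_i$. By reduced echelon bases and Fact 3, each $F_i$ is $K$-rational, so $F_i=\omega_i(\tau_m(x,y))$ for some words $\omega_1,\dots,\omega_s$ by Step 6. The statement that these words give a solution is first-order and $G$-invariant and holds at $\tau_m(x,y)$, so by Lemma 4 it holds on a dense open subset of $Fl(n)^m$. $\square$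

## 9. An irreducible incidence variety forces $c=1$

Consider first an example with two solutions: the $2$-planes $F\subset\mathbb C^4$ that meet four generic $2$-planes nontrivially. Each condition has codimension $1$ in the $4$-dimensional Grassmannian, so this is a Schubert problem with $m=4$, where each plane is the second member of a full flag. Choosing a basis, we may take the planes in $\mathbb C^4=\mathbb C^2\oplus\mathbb C^2$ to be $\mathbb C^2\oplus0$, $0\oplus\mathbb C^2$, the diagonal $\{(v,v)\}$ and a graph $\{(v,Tv)\}$ with $T$ invertible. A solution meets the first two planes, so it is $F=\langle(a,0),(0,b)\rangle$. It meets the diagonal iff $b$ is proportional to $a$, and it meets the graph iff $b$ is proportional to $Ta$. So $F$ corresponds to an eigenline $\langle a\rangle$ of $T$, and generically $c=2$. The two eigenlines involve $\sqrt{(\operatorname{tr}T)^2-4\det T}$; the two solutions are interchanged when the sign of the root changes, and a word would have to prefer one of them. The general argument below makes this precise by irreducibility: a word that finds one solution generically finds all of them.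

We prove in the setting of Section 8: if the problem is partially synthetic, then $c=1$. For Theorem 2, read $Q=B$ and $m=3$. Put $\delta=\binom n2=\dim Fl(n)$, $M_r=\overline{B_-w_rQ}\subset G$, and
$$Y=\{(E^{(1)},\dots,E^{(m)},F)\in Fl(n)^m\times G/Q:\ F\text{ is a solution for }E^{(1)},\dots,E^{(m)}\}.$$

**Step 1: $Y$ is closed and irreducible.** Recall that $M_r$ is irreducible and is the preimage of $\overline{B_-w_rQ/Q}$; so it has codimension $\kappa_r$ in $G$. Write $F=hQ$ and $E^{(r)}=g_rE_0$. The $r$-th condition says $g_r^{-1}h\in M_r$. This is closed in $(g_1,\dots,g_m,h)$, and $G^{m+1}\to Fl(n)^m\times G/Q$ is open and surjective, so $Y$ is closed. The condition also says $g_r=ha_r^{-1}$ with $a_r=g_r^{-1}h\in M_r$. Hence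
$$G\times M_1\times\dots\times M_m\to Y,\qquad (h,a_1,\dots,a_m)\mapsto(ha_1^{-1}E_0,\dots,ha_m^{-1}E_0,\,hQ)$$
is surjective, and $Y$ is irreducible.

**Step 2: $\dim Y=m\delta=\dim Fl(n)^m$.** The fibre of $Y\to G/Q$ over $hQ$ is $\prod_r hM_r^{-1}E_0$. Since $M_r$ is left $B_-$-stable, $M_r^{-1}$ is right $B_-$-stable, so it is the full preimage of $M_r^{-1}E_0$ under $G\to Fl(n)$, $g\mapsto gE_0$. Hence $hM_r^{-1}E_0$ has codimension $\kappa_r$ in $Fl(n)$. All fibres have dimension $m\delta-\sum_r\kappa_r=m\delta-\dim G/Q$, so $\dim Y=m\delta$.

**Step 3: the solutions given by words fill a dense open part of $Y$.** Suppose words $\omega_1,\dots,\omega_s$ give a solution on a dense open $V\subset Fl(n)^m$. Let $p:Y\to Fl(n)^m$ be the projection and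
$$S=\{(E^{(1)},\dots,E^{(m)},F)\in p^{-1}(V):\ F_i=\omega_i(E^{(1)},\dots,E^{(m)})\text{ for all }i\}.$$
The equations $F_i=\omega_i$ define a constructible set (Section 4), and $p^{-1}(V)$ is open in $Y$, so $S$ is constructible. It maps bijectively to $V$, so $\dim S=m\delta$. As $Y$ is irreducible of the same dimension, $\overline S=Y$, and $S$ contains a dense open $Y_0\subset Y$.

**Step 4: generically there is no other solution.** Since $\dim(Y\setminus Y_0)<m\delta$, the set $p(Y\setminus Y_0)$ is not dense in $Fl(n)^m$. So $V\setminus\overline{p(Y\setminus Y_0)}$ is a dense open set. Over a tuple in this set, every solution comes from a point of $Y_0\subset S$, so it equals $(\omega_i(E^{(1)},\dots,E^{(m)}))_i$, and this is indeed a solution. So there is exactly one solution on a dense open set. By Fact 2 (respectively, by definition of $c$ in the general case), $c=1$. This proves the first claim of Theorem 2 and, with Section 8, Theorem 4. $\blacksquare$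

**Step 5: the equivalences in Theorem 2.** Let $c_P\ge1$, with three flags and $Q=B$. If $c_P=1$, then $P$ is partially and fully synthetic by Theorem 1. If $P$ is partially synthetic, then $c_P=1$ by Step 4. It remains to show that full syntheticity implies partial syntheticity. Let $V_j$, $1\le j\le r$, be the set of triples for which the $j$-th of the given tuples of words is a flag satisfying $P$; it is constructible. As $c_P\ge1$, for generic triples a solution exists, and by full syntheticity it is given by one of the tuples. So $\bigcup_jV_j$ is dense. As $Fl(n)^3$ is irreducible, some $V_j$ is dense, and it contains a dense open set. So the $j$-th tuple shows that $P$ is partially synthetic.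

Finally, let $c_P=0$. By Fact 2 a generic triple has no solution at all, so no words can produce one on a dense open set, and partial syntheticity fails; the requirement of full syntheticity is vacuous on that dense open set. $\blacksquare$
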